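
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Restricted boundedness and sharp truncations\\ of coordinate Riesz kernels}


\begin{abstract}
Let $\mu,\nu$ be arbitrary Radon measures on $\mathbb R^N$, let $1<p<\infty$ and $\alpha>0$. We prove that if the single coordinate kernel $(t_k-s_k)/|t-s|^{\alpha+1}$ defines a bilinear form that is bounded on pairs $f\in L^p(\mu)$, $g\in L^{p'}(\nu)$ with separated supports, then its sharp truncations are bounded from $L^p(\mu)$ to $L^p(\nu)$, uniformly in the truncation parameter. This answers a question of Liaw and Treil. On a pair of cubes whose distance is comparable to their size, a smooth multiplier turns the kernel into $t_k-s_k$, which has rank two, and a bounded kernel of small rank may be replaced by its absolute value.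 The argument extends to homogeneous kernels that locally are a polynomial times a nonvanishing smooth function, and to arbitrary bounded truncations. An example in the plane shows that smoothness and homogeneity alone do not suffice.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\mu,\nu$ be Radon measures on $\mathbb R^N$, let $1<p<\infty$ and $p'=p/(p-1)$. Consider a Borel kernel $K(s,t)$ that is singular only on the diagonal $s=t$, and the bilinear form
\[
\langle Tf,g\rangle=\iint K(s,t)f(t)g(s)\,d\mu(t)\,d\nu(s).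
\]
Precisely, we assume that $K$ is \emph{locally bounded off the diagonal}, that is, bounded on $\{(s,t)\in E\times E:|s-t|\ge\delta\}$ for every compact $E$ and every $\delta>0$. All kernels $K_1(t-s)$ with $K_1$ continuous on $\mathbb R^N\setminus\{0\}$ are of this kind; the values on the diagonal play no role, and we set $K_1(0)=0$.

Write $\mathcal B$ for the set of bounded complex Borel functions on $\mathbb R^N$ with compact support; the support is the closure of the set where the function is nonzero. The form makes sense when $f,g\in\mathcal B$ have \emph{separated supports}, that is, when $\operatorname{dist}(\operatorname{supp}f,\operatorname{supp}g)>0$. The kernel is called \emph{restrictedly $L^p$ bounded}, with constant $C<\infty$, if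
\begin{equation}\label{eq:restricted}
|\langle Tf,g\rangle|\le C\,\|f\|_{L^p(\mu)}\|g\|_{L^{p'}(\nu)}
\end{equation}
for all $f,g\in\mathcal B$ with separated supports. (If \eqref{eq:restricted} is only assumed for real $f,g$, splitting both into real and imaginary parts gives it for complex ones, with $4C$.) This condition never asks for a meaning of the integral across the diagonal.

The truncations
\[
T_\varepsilon f(s)=\int_{|s-t|\ge\varepsilon}K(s,t)f(t)\,d\mu(t),\qquad \varepsilon>0,\ f\in\mathcal B,
\]
on the other hand, are honest integral operators. They are \emph{uniformly bounded} if $\|T_\varepsilon f\|_{L^p(\nu)}\le C'\|f\|_{L^p(\mu)}$ for all $\varepsilon>0$ and $f\in\mathcal B$, with one constant $C'$. Uniform boundedness implies restricted boundedness, because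
\begin{equation}\label{eq:converse}
\langle Tf,g\rangle=\int (T_\varepsilon f)\,g\,d\nu\qquad\text{if }\operatorname{dist}(\operatorname{supp}f,\operatorname{supp}g)\ge\varepsilon .
\end{equation}
Does restricted boundedness imply uniform boundedness of the truncations?

For the vector kernel $K(s,t)=K_1(t-s)$, $K_1(x)=x/|x|^{\alpha+1}$, $\alpha>0$ (the generalized Riesz kernel), it is known that the answer is yes for every pair $\mu,\nu$; Remark~\ref{rem:vector} shows how this follows from the method used here. Liaw and Treil \cite{LT} ask about the \emph{individual} coordinates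
\begin{equation}\label{eq:coordinate}
K(s,t)=K_1(t-s),\qquad K_1(x)=\frac{x_k}{|x|^{\alpha+1}},
\end{equation}
and state that they do not know whether the implication holds.

\subsection{What is at stake}

A smooth cutoff causes no difficulty. Let $\varphi$ be smooth with $\varphi(x)=1$ for $|x|\le1$ and $\varphi(x)=0$ for $|x|\ge2$. We show in Section~\ref{sec:smooth} that if $K$ is restrictedly bounded, then the form with kernel $K(s,t)\bigl(1-\varphi((t-s)/\varepsilon)\bigr)$ is bounded for \emph{all} $f,g\in\mathcal B$, with a constant independent of $\varepsilon$. The sharp and the smooth truncation differ by a kernel that lives on the annulus $\varepsilon\le|s-t|\le2\varepsilon$ and contains a discontinuous factor. To control it, it suffices to bound the absolute value of $K$ there: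
\begin{equation}\label{eq:annular}
\iint_{\varepsilon\le|s-t|\le2\varepsilon}|K(s,t)|\,|f(t)|\,|g(s)|\,d\mu(t)\,d\nu(s)\le C_1\,\|f\|_{L^p(\mu)}\|g\|_{L^{p'}(\nu)} .
\end{equation}

For the vector kernel, the components can be recombined with smooth coefficients into a positive kernel. This gives a Muckenhoupt-type condition $\mu(Q)^{1/p'}\nu(Q')^{1/p}\lesssim\varepsilon^{\alpha}$ for cubes of size and mutual distance comparable to $\varepsilon$, and \eqref{eq:annular} follows. For one coordinate, with $N\ge2$, no such condition is available. If $\mu$ and $\nu$ both live on the hyperplane $\{x_k=0\}$, then $K=0$ off the diagonal of this hyperplane, \eqref{eq:restricted} holds with $C=0$, and the measures are otherwise arbitrary. Any proof of \eqref{eq:annular} must respect the vanishing of $K$ near $t_k=s_k$. The sign of $K_1$ cannot be removed by a smooth multiplier either: the multiplier would have to be $\operatorname{sgn}x_k$, which is discontinuous on the annulus. Multiplying by $x_k$ does produce a nonnegative kernel, but one comparable to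 $x_k^2$, too small near the hyperplane.

There is also a reason to be pessimistic. Let $H(d)=1/d$ for $d\in\mathbb Z\setminus\{0\}$ and $H(0)=0$. The matrix $(H(j-i))_{1\le i,j\le n}$ has norm at most $\pi$ on $\ell^2$, since $\sum_{d\ne0}e^{id\theta}/d=i(\pi-\theta)$ for $0<\theta<2\pi$. But its part with $j>i$, tested on the vector $(1,\dots,1)$, has norm at least $\log n-1$, and so taking absolute values also costs a logarithm. A sharp cutoff can destroy cancellation inside one annulus.

\subsection{Results}

\begin{theorem}\label{thm:main}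
Let $N\ge1$, $1<p<\infty$, $\alpha>0$, $1\le k\le N$, and let $\mu,\nu$ be arbitrary Radon measures on $\mathbb R^N$. If the coordinate kernel \eqref{eq:coordinate} is restrictedly $L^p$ bounded with constant $C$, then
\[
\|T_\varepsilon\|_{L^p(\mu)\to L^p(\nu)}\le c(N,\alpha)\,C\qquad\text{for all }\varepsilon>0 .
\]
\end{theorem}

So the answer to the question is yes, for all parameters and all pairs of measures. Together with \eqref{eq:converse}, the best constant $C_{\mathrm{restr}}$ in \eqref{eq:restricted} satisfies
\[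
C_{\mathrm{restr}}\le\liminf_{\varepsilon\to0}\|T_\varepsilon\|\le\sup_{\varepsilon>0}\|T_\varepsilon\|\le c(N,\alpha)\,C_{\mathrm{restr}},
\]
and the two properties are equivalent.

\begin{definition}\label{def:finitetype}
Let $\alpha\in\mathbb R$ and let $K_1:\mathbb R^N\setminus\{0\}\to\mathbb C$ be continuous and homogeneous of degree $-\alpha$, that is, $K_1(rx)=r^{-\alpha}K_1(x)$ for $r>0$. We say that $K_1$ is \emph{of finite type} if each $\omega\in S^{N-1}$ has a neighborhood in $\mathbb R^N\setminus\{0\}$ on which $K_1=Ph$, where $P$ is a polynomial and $h$ is a $C^\infty$ function without zeros.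
\end{definition}

\begin{theorem}\label{thm:general}
Let $N\ge1$, $1<p<\infty$, let $\mu,\nu$ be Radon measures, let $K_1$ be of finite type, and let $K(s,t)=K_1(t-s)$ be restrictedly $L^p$ bounded with constant $C$. The following hold with constants $c_1,c$ depending only on $N$ and $K_1$, and in \textup{(ii)} also on $a,b,B$.
\begin{itemize}
\item[(i)] The annular estimate \eqref{eq:annular} holds with $C_1=c_1C$ for all $\varepsilon>0$ and all $f,g\in\mathcal B$.
\item[(ii)] Let $0<a<b<\infty$ and let $m$ be a Borel function with $|m|\le B$, $m(x)=0$ for $|x|<a$ and $m(x)=1$ for $|x|>b$. Then the operators with kernels $K(s,t)\,m((s-t)/\varepsilon)$ are bounded from $L^p(\mu)$ to $L^p(\nu)$ with norms at most $c\,C$, uniformly in $\varepsilon>0$.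
\end{itemize}
\end{theorem}

Some condition on the zeros of $K_1$ is necessary.

\begin{theorem}\label{thm:counter}
Let $N=2$, $1<p<\infty$ and $\alpha>0$. There are a real odd function $K_1\in C^\infty(\mathbb R^2\setminus\{0\})$, homogeneous of degree $-\alpha$ and vanishing to infinite order at $\pm e_1$, where $e_1=(1,0)$, and Radon measures $\mu,\nu$ on $\mathbb R^2$, such that $K(s,t)=K_1(t-s)$ is restrictedly $L^p$ bounded but $T_1$ is unbounded from $L^p(\mu)$ to $L^p(\nu)$.
\end{theorem}

\subsection{The idea on one pair of cubes}\label{sec:idea}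

Let $Q,Q'$ be cubes such that $|t-s|$ is comparable to $\varepsilon$ for $t\in Q$, $s\in Q'$. Functions on $Q$ and $Q'$ have separated supports, so \eqref{eq:restricted} applies to them. On this pair $|t-s|^{\alpha+1}$ agrees with a smooth compactly supported function of $t-s$, and multiplication of the kernel by such a function preserves \eqref{eq:restricted} up to a constant (Lemma~\ref{lem:mult}). Thus the factor $|t-s|^{-\alpha-1}$ can be removed, and we are left with a bound for the kernel $t_k-s_k$.

Take $p=2$ and suppose, for simplicity, that $\mu$ and $\nu$ are probability measures on $Q$ and $Q'$ with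
\[
\Bigl|\iint(t_k-s_k)f(t)g(s)\,d\mu\,d\nu\Bigr|\le D\|f\|_{L^2(\mu)}\|g\|_{L^2(\nu)} .
\]
Let $a=\int t_k\,d\mu$ and $b=\int s_k\,d\nu$. Choosing $f=1$ gives $\int|s_k-a|^2d\nu\le D^2$, and choosing $g=1$ gives $\int|t_k-b|^2d\mu\le D^2$. Write $t_k-s_k=(t_k-b)+(b-s_k)$; the cross term integrates to $0$ because $b$ is the mean of $s_k$. For the same reason $\int|s_k-b|^2d\nu\le\int|s_k-a|^2d\nu$. Hence
\[
\iint|t_k-s_k|^2\,d\mu\,d\nu=\int|t_k-b|^2d\mu+\int|s_k-b|^2d\nu\le2D^2 .
\]
The left side depends only on $|t_k-s_k|$, so by Cauchy--Schwarz the kernel $|t_k-s_k|$ has norm at most $\sqrt2\,D$. The normalization of the masses is inessential: no information on $\mu$ and $\nu$ beyond the bound itself is needed.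

Behind this is the fact that an operator of rank $r$ and norm $D$ has Hilbert--Schmidt norm at most $\sqrt r\,D$, while the Hilbert--Schmidt norm does not see the sign of the kernel. In Section~\ref{sec:rank} we replace this by an argument valid for all $p$. The pairs $(Q,Q')$ are then summed, which is harmless since each cube has boundedly many partners. The matrix $(H(j-i))_{1\le i,j\le n}$ does not contradict this: its squared Hilbert--Schmidt norm is at least $2(n-1)$ and its norm is at most $\pi$, so its rank grows with $n$.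

\section{Smooth truncations}\label{sec:smooth}

Let $L(s,t)$ be a Borel kernel that is locally bounded off the diagonal. We write $[L]$ for the smallest $C\ge0$ such that
\[
\Bigl|\iint L(s,t)f(t)g(s)\,d\mu(t)\,d\nu(s)\Bigr|\le C\|f\|_p\|g\|_{p'}
\]
for all $f,g\in\mathcal B$ with separated supports, and $[L]=\infty$ if there is no such $C$. Here and below $\|f\|_p$ is the norm in $L^p(\mu)$ for the function paired with $\mu$, and $\|g\|_{p'}$ the norm in $L^{p'}(\nu)$.

For $\varphi\in C_c^\infty(\mathbb R^N)$ write $\varphi(x)=\int\hat\varphi(\xi)e^{ix\cdot\xi}\,d\xi$. Then $\hat\varphi$ is a Schwartz function, and we put $A(\varphi)=\|\hat\varphi\|_{L^1}$. The Fourier transform of $\varphi(\cdot/\varepsilon)$ is $\varepsilon^N\hat\varphi(\varepsilon\,\cdot)$, so $A(\varphi(\cdot/\varepsilon))=A(\varphi)$ for every $\varepsilon>0$. This scale invariance is what makes all our bounds uniform in $\varepsilon$.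

\begin{lemma}[Multipliers]\label{lem:mult}
Let $L$ be locally bounded off the diagonal with $[L]<\infty$, and let $\varphi\in C_c^\infty(\mathbb R^N)$. Then
\[
[L(s,t)\varphi(t-s)]\le A(\varphi)[L],\qquad [L(s,t)(1-\varphi(t-s))]\le(1+A(\varphi))[L].
\]
\end{lemma}

\begin{proof}
Let $f,g\in\mathcal B$ have separated supports. Then $\iint|L||f||g|\,d\mu\,d\nu<\infty$, and Fubini's theorem gives
\[
\iint L\,\varphi(t-s)f(t)g(s)\,d\mu\,d\nu=\int\hat\varphi(\xi)\iint L(s,t)\,\bigl[e^{i\xi\cdot t}f(t)\bigr]\bigl[e^{-i\xi\cdot s}g(s)\bigr]\,d\mu\,d\nu\,d\xi .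
\]
The functions in brackets have the same supports and the same norms as $f$ and $g$, so the inner integral is at most $[L]\|f\|_p\|g\|_{p'}$ in modulus. The second bound follows from the first by subtraction.
\end{proof}

The kernel $K(s,t)(1-\varphi((t-s)/\varepsilon))$ has no singularity if $\varphi=1$ near $0$, but Lemma~\ref{lem:mult} still tests it only on separated supports. The next lemma removes this restriction. We cut space into cubes so small that a pair $(s,t)$ with $|s-t|\ge\varepsilon$ never lies in one cube, and color them at random, keeping $f$ on the cubes of one color and $g$ on those of the other. Each relevant pair then survives with probability $1/4$. To obtain a positive distance we shrink the cubes a little; since $\mu$ and $\nu$ may charge the faces of a fixed grid, the grid is also translated at random, so that the shrinking loses little on average.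

\begin{lemma}[Removing the separation]\label{lem:sep}
Let $L$ be locally bounded off the diagonal with $[L]<\infty$, and suppose that $L(s,t)=0$ whenever $|s-t|<\varepsilon$, for some $\varepsilon>0$. Then
\[
\Bigl|\iint Lfg\,d\mu\,d\nu\Bigr|\le2[L]\,\|f\|_p\|g\|_{p'}\qquad\text{for all }f,g\in\mathcal B .
\]
\end{lemma}

\begin{proof}
Let $\delta=\varepsilon/(2\sqrt N)$ and $0<\eta<\frac12$. Let $y$ be uniformly distributed in $[0,\delta)^N$, and let $\omega_j$, $j\in\mathbb Z^N$, be independent, uniform on $\{0,1\}$, and independent of $y$. Put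
\[
Q_j=y+\delta\bigl(j+[0,1)^N\bigr),\qquad Q_j^\eta=y+\delta\bigl(j+[\eta,1-\eta]^N\bigr),
\]
\[
F=f\sum_j\omega_j1_{Q_j^\eta},\qquad G=g\sum_j(1-\omega_j)1_{Q_j^\eta}.
\]
Only finitely many cubes meet the supports of $f$ and $g$. The supports of $F$ and $G$ lie in unions of closed cubes $Q_j^\eta$ with disjoint sets of indices, and distinct cubes $Q_j^\eta$ are at distance at least $2\eta\delta$. So $F,G\in\mathcal B$ have separated supports, and $|\iint LFG\,d\mu\,d\nu|\le[L]\|F\|_p\|G\|_{p'}$.

Each point is kept in $F$ with probability at most $\frac12$, hence $\mathbb E\|F\|_p^p\le\frac12\|f\|_p^p$; in the same way $\mathbb E\|G\|_{p'}^{p'}\le\frac12\|g\|_{p'}^{p'}$. By H\"older's inequality on the probability space,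
\begin{equation}\label{eq:expect}
\Bigl|\mathbb E\iint LFG\,d\mu\,d\nu\Bigr|\le[L]\bigl(\mathbb E\|F\|_p^p\bigr)^{1/p}\bigl(\mathbb E\|G\|_{p'}^{p'}\bigr)^{1/p'}\le\tfrac12[L]\,\|f\|_p\|g\|_{p'} .
\end{equation}
The function $L(s,t)f(t)g(s)$ is integrable, because $L$ vanishes for $|s-t|<\varepsilon$ and is bounded on the rest of $\operatorname{supp}g\times\operatorname{supp}f$. We may therefore take the expectation inside. If $|s-t|\ge\varepsilon$, then $s$ and $t$ lie in different cubes $Q_j$ for every $y$, since $\operatorname{diam}Q_j=\varepsilon/2$. Hence the factor multiplying $L(s,t)f(t)g(s)$ has expectation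
\[
\tfrac14\,P_y\Bigl(s,t\in\bigcup_jQ_j^\eta\Bigr)\in\Bigl[\tfrac14\bigl(2(1-2\eta)^N-1\bigr),\tfrac14\Bigr],
\]
as each of the two points lies in $\bigcup_jQ_j^\eta$ with probability $(1-2\eta)^N$. Let $\eta\to0$. By dominated convergence, the expectation in \eqref{eq:expect} tends to $\frac14\iint Lfg\,d\mu\,d\nu$, and the claim follows.
\end{proof}

\section{From annuli to truncations}

Fix once and for all a radial $\varphi\in C_c^\infty(\mathbb R^N)$, depending only on $N$, with $0\le\varphi\le1$, $\varphi(x)=1$ for $|x|\le1$ and $\varphi(x)=0$ for $|x|\ge2$. The next proposition reduces everything to the annular estimate.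

\begin{proposition}\label{prop:reduction}
Let $K_1$ be continuous on $\mathbb R^N\setminus\{0\}$, let $K(s,t)=K_1(t-s)$ with $[K]\le C<\infty$, and suppose that \eqref{eq:annular} holds for all $\varepsilon>0$ and $f,g\in\mathcal B$, with one constant $C_1$. Let $m,a,b,B$ be as in Theorem~\ref{thm:general}\,\textup{(ii)}, and put $J=\lceil\log_2\max(b/a,2)\rceil$. Then, for every $\varepsilon>0$, the operator with kernel $K(s,t)m((s-t)/\varepsilon)$ is bounded from $L^p(\mu)$ to $L^p(\nu)$ with norm at most
\[
2(1+A(\varphi))\,C+(B+1)J\,C_1 .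
\]
\end{proposition}

\begin{proof}
Write $m=m_0+m_1$ with $m_0(x)=1-\varphi(x/a)$. The kernel $L(s,t)=K(s,t)m_0((s-t)/\varepsilon)$ equals $K(s,t)\bigl(1-\varphi((t-s)/(a\varepsilon))\bigr)$, since $\varphi$ is even, and it vanishes for $|s-t|\le a\varepsilon$. By Lemma~\ref{lem:mult}, $[L]\le(1+A(\varphi))C$. By Lemma~\ref{lem:sep}, with $a\varepsilon$ in place of $\varepsilon$, the form of $L$ is bounded by $2(1+A(\varphi))C\|f\|_p\|g\|_{p'}$ for all $f,g\in\mathcal B$.

For $|x|<a$ both $m$ and $m_0$ vanish, and for $|x|>\max(b,2a)$ both equal $1$. So $m_1$ vanishes outside $a\le|x|\le\max(b,2a)$, and $|m_1|\le B+1$. The set $a\varepsilon\le|s-t|\le\max(b,2a)\varepsilon$ is covered by the $J$ annuli $2^ja\varepsilon\le|s-t|\le2^{j+1}a\varepsilon$, $0\le j<J$. By \eqref{eq:annular}, the form with kernel $K(s,t)m_1((s-t)/\varepsilon)$ is bounded by $(B+1)JC_1\|f\|_p\|g\|_{p'}$.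

Let $c_*$ denote the constant in the proposition and, for $f\in\mathcal B$, let $F(s)=\int K(s,t)m((s-t)/\varepsilon)f(t)\,d\mu(t)$. We have shown that $|\int Fg\,d\nu|\le c_*\|f\|_p\|g\|_{p'}$ for all $g\in\mathcal B$. The function $F$ is Borel and bounded on every ball $B(0,R)$, so $g=\overline F|F|^{p-2}1_{\{F\ne0\}\cap B(0,R)}$ is in $\mathcal B$. It gives
\[
\|F1_{B(0,R)}\|_{L^p(\nu)}^p\le c_*\|f\|_p\,\|F1_{B(0,R)}\|_{L^p(\nu)}^{p-1}
\]
with finite terms, so $\|F1_{B(0,R)}\|_{L^p(\nu)}\le c_*\|f\|_p$. Let $R\to\infty$. As $\mathcal B$ is dense in $L^p(\mu)$, the operator extends with the same bound.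
\end{proof}

The sharp truncation is the case $m(x)=1_{\{|x|\ge1\}}$ with $a=1$, $b=2$, $B=1$, $J=1$. It remains to prove \eqref{eq:annular}.

\section{Kernels of finite rank}\label{sec:rank}

For $p=2$ the Hilbert--Schmidt norm did the work in Section~\ref{sec:idea}. For general $p$ we need another way to write a rank-$r$ kernel as a sum of $r$ products of functions whose norms are under control. Writing it as $\sum_i b_i(s)a_i(t)$ with the functions that happen to be given is of no use, since the $b_i$ may be nearly dependent. A good basis of the range is provided by \emph{Auerbach's lemma}: a normed space $Y$ of finite dimension $d\ge1$ has a basis $y_1,\dots,y_d$ of unit vectors whose dual basis $y_1^*,\dots,y_d^*$ consists of functionals of norm $1$. Indeed, fix a nonzero alternating $d$-linear form $\det$ on $Y$ and choose unit vectors $y_1,\dots,y_d$ maximizing $|\det(y_1,\dots,y_d)|$. The functionals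
\[
y_i^*(v)=\det(y_1,\dots,y_{i-1},v,y_{i+1},\dots,y_d)/\det(y_1,\dots,y_d)
\]
are dual to this basis and have norm $1$ by maximality.

\begin{lemma}[Absolute values]\label{lem:rank}
Let $Q,Q'$ be bounded Borel sets and $\kappa(s,t)=\sum_{i=1}^rb_i(s)a_i(t)$, with $a_i$ bounded and Borel on $Q$, and $b_i$ bounded and Borel on $Q'$. Suppose that
\begin{equation}\label{eq:rankhyp}
\Bigl|\int_{Q'}\int_Q\kappa(s,t)f(t)g(s)\,d\mu(t)\,d\nu(s)\Bigr|\le D\|f\|_p\|g\|_{p'}
\end{equation}
for all bounded Borel $f,g$ vanishing off $Q$ and $Q'$, respectively. Then, for all such $f,g$,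
\[
\int_{Q'}\int_Q|\kappa(s,t)|\,|f(t)|\,|g(s)|\,d\mu(t)\,d\nu(s)\le rD\,\|f\|_p\|g\|_{p'} .
\]
\end{lemma}

\begin{proof}
The measures $\mu|_Q$ and $\nu|_{Q'}$ are finite. Since $\kappa$ is bounded, $Sf(s)=\int_Q\kappa(s,t)f(t)\,d\mu(t)$ defines a bounded operator $S:L^p(\mu|_Q)\to L^p(\nu|_{Q'})$. By \eqref{eq:rankhyp}, density of bounded functions and duality, $\|S\|\le D$. Its range $Y$ lies in the span of $b_1,\dots,b_r$, so $d=\dim Y\le r$.

If $d=0$, the sums below are empty. Otherwise choose $y_i$ and $y_i^*$ for $Y$ as in Auerbach's lemma. The functional $f\mapsto y_i^*(Sf)$ on $L^p(\mu|_Q)$ has norm at most $D$, so there is $\phi_i\in L^{p'}(\mu|_Q)$ with $\|\phi_i\|_{p'}\le D$ and $y_i^*(Sf)=\int_Q\phi_if\,d\mu$. Since $Sf=\sum_{i\le d}y_i^*(Sf)\,y_i$, taking $f=1_E$ and integrating over $G$ gives, for all Borel $E\subset Q$ and $G\subset Q'$,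
\[
\int_G\int_E\kappa(s,t)\,d\mu\,d\nu=\int_G\int_E\sum_{i\le d}y_i(s)\phi_i(t)\,d\mu\,d\nu .
\]
Both integrands are integrable over $Q'\times Q$, and the rectangles $G\times E$ are closed under intersection and generate the product $\sigma$-algebra. Hence $\kappa(s,t)=\sum_{i\le d}y_i(s)\phi_i(t)$ for almost every $(s,t)\in Q'\times Q$ with respect to $\nu\times\mu$. By H\"older's inequality,
\[
\int_{Q'}\int_Q|\kappa||f||g|\,d\mu\,d\nu\le\sum_{i\le d}\|\phi_i\|_{p'}\|f\|_p\,\|y_i\|_p\|g\|_{p'}\le dD\,\|f\|_p\|g\|_{p'} .\qedhere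
\]
\end{proof}

The loss depends on the rank only, not on $\mu,\nu$ or on the functions $a_i,b_i$.

\section{The coordinate kernels}

We localize to pairs of cubes. Let $\varepsilon>0$ and $0<\lambda\le\frac14$, and tile $\mathbb R^N$ by half-open cubes of diameter $\lambda\varepsilon$, that is, of side $\lambda\varepsilon/\sqrt N$. A pair $(Q,Q')$ of cubes of the tiling is called a \emph{neighbor pair} if $\varepsilon\le|t-s|\le2\varepsilon$ for some $t\in Q$ and $s\in Q'$.

\begin{lemma}[Tiling]\label{lem:tiling}
\textup{(a)} If $(Q,Q')$ is a neighbor pair, then $\frac12\varepsilon\le|t-s|\le\frac52\varepsilon$ for all $t\in\overline Q$ and $s\in\overline{Q'}$. In particular, functions vanishing off $Q$ and off $Q'$ have separated supports.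

\textup{(b)} Let $W\ge0$ be a Borel kernel such that for every neighbor pair
\[
\int_{Q'}\int_QW(s,t)|f(t)||g(s)|\,d\mu\,d\nu\le D\|f1_Q\|_p\|g1_{Q'}\|_{p'}\qquad(f,g\in\mathcal B).
\]
Then, with $n=|B(0,1)|\bigl(5\sqrt N/(2\lambda)\bigr)^N$,
\[
\iint_{\varepsilon\le|s-t|\le2\varepsilon}W(s,t)|f(t)||g(s)|\,d\mu\,d\nu\le nD\,\|f\|_p\|g\|_{p'}\qquad(f,g\in\mathcal B).
\]
\end{lemma}

\begin{proof}
(a) Moving $t$ within $\overline Q$ and $s$ within $\overline{Q'}$ changes $|t-s|$ by at most $2\lambda\varepsilon\le\frac12\varepsilon$.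

(b) If $\varepsilon\le|s-t|\le2\varepsilon$, then the cubes $Q\ni t$ and $Q'\ni s$ form a neighbor pair. By (a), all partners $Q'$ of a cube $Q$ lie in the closed ball of radius $\frac52\varepsilon$ about any point of $Q$. They are disjoint and have volume $(\lambda\varepsilon/\sqrt N)^N$, so $Q$ has at most $n$ partners; likewise each $Q'$ occurs in at most $n$ neighbor pairs. So the left side of the claim is at most $D\sum_{(Q,Q')}\|f1_Q\|_p\|g1_{Q'}\|_{p'}$, summed over neighbor pairs, and by H\"older's inequality for sums,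
\[
\sum_{(Q,Q')}\|f1_Q\|_p\|g1_{Q'}\|_{p'}\le\Bigl(n\sum_Q\|f1_Q\|_p^p\Bigr)^{1/p}\Bigl(n\sum_{Q'}\|g1_{Q'}\|_{p'}^{p'}\Bigr)^{1/p'}=n\|f\|_p\|g\|_{p'} .\qedhere
\]
\end{proof}

Let $R=\{x:\frac12\le|x|\le\frac52\}$, and fix $\chi\in C_c^\infty(\mathbb R^N\setminus\{0\})$ with $\chi=1$ on $R$, depending only on $N$.

\begin{proposition}\label{prop:annulus}
Let $K$ be the coordinate kernel \eqref{eq:coordinate} with $[K]\le C<\infty$. Then \eqref{eq:annular} holds with $C_1=c_1(N,\alpha)\,C$ for all $\varepsilon>0$ and $f,g\in\mathcal B$.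
\end{proposition}

\begin{proof}
Tile with $\lambda=\frac14$ and let $(Q,Q')$ be a neighbor pair. Put $M(x)=|x|^{\alpha+1}\chi(x)$. Since $\chi$ vanishes near $0$, $M\in C_c^\infty(\mathbb R^N)$. For $x=t-s$ with $t\in Q$, $s\in Q'$ we have $x/\varepsilon\in R$, hence
\[
K_1(x)\,M(x/\varepsilon)=\frac{x_k}{|x|^{\alpha+1}}\cdot\frac{|x|^{\alpha+1}}{\varepsilon^{\alpha+1}}=\varepsilon^{-\alpha-1}x_k .
\]
Functions on $Q$ and $Q'$ have separated supports, so Lemma~\ref{lem:mult} with the multiplier $M(\cdot/\varepsilon)$ shows that the kernel $\kappa(s,t)=\varepsilon^{-\alpha-1}(t_k-s_k)$ satisfies \eqref{eq:rankhyp} with $D=A(M)C$. It has the form required in Lemma~\ref{lem:rank} with $r=2$. Since $|K_1(x)|\le\varepsilon^{-\alpha-1}|x_k|$ for $|x|\ge\varepsilon$, we obtain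
\[
\int_{Q'}\int_Q1_{\{\varepsilon\le|s-t|\le2\varepsilon\}}|K||f||g|\,d\mu\,d\nu\le2A(M)C\,\|f1_Q\|_p\|g1_{Q'}\|_{p'} .
\]
Lemma~\ref{lem:tiling}(b) gives the claim with $c_1=2A(M)\,|B(0,1)|(10\sqrt N)^N$. This depends only on $N$ and $\alpha$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Proposition~\ref{prop:reduction} with $m=1_{\{|x|\ge1\}}$, $a=1$, $b=2$, $B=1$, and with $C_1=c_1C$ from Proposition~\ref{prop:annulus}. This gives the theorem with $c(N,\alpha)=2(1+A(\varphi))+2c_1(N,\alpha)$.
\end{proof}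

\begin{remark}\label{rem:vector}
For the vector kernel $x/|x|^{\alpha+1}$, the scheme needs only rank one. If the vector form is restrictedly bounded with constant $C$, so is each coordinate. With $M_k(x)=x_k|x|^{\alpha-1}\chi(x)\in C_c^\infty(\mathbb R^N)$ and $x/\varepsilon\in R$,
\[
\sum_{k=1}^N\frac{x_k}{|x|^{\alpha+1}}\,M_k(x/\varepsilon)=\varepsilon^{-\alpha}\sum_{k=1}^N\frac{x_k^2}{|x|^2}=\varepsilon^{-\alpha} .
\]
So on each neighbor pair the constant kernel $\varepsilon^{-\alpha}$ is bounded with constant $C\sum_kA(M_k)$. It dominates $|x|/|x|^{\alpha+1}$ for $|x|\ge\varepsilon$, and Lemma~\ref{lem:tiling}(b) yields \eqref{eq:annular}. Then Proposition~\ref{prop:reduction} applies to each coordinate. Testing on $1_Q$ and $1_{Q'}$ gives the Muckenhoupt-type condition $\mu(Q)^{1/p'}\nu(Q')^{1/p}\le C\sum_kA(M_k)\,\varepsilon^\alpha$ mentioned in the introduction.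
\end{remark}

\section{Kernels of finite type}

The coordinate kernel entered the proof of Proposition~\ref{prop:annulus} only through the factorization of $K_1$ into a polynomial, which gives finite rank, and a nonvanishing smooth function, which a multiplier removes. Such a factorization is needed only locally, and this is what Definition~\ref{def:finitetype} asks for.

\begin{example}
(a) $K_1(x)=P(x)/|x|^\beta$, where $P$ is a homogeneous polynomial and $\beta\in\mathbb R$: take $h(x)=|x|^{-\beta}$ everywhere.

(b) For $N=2$, every kernel $K_1(x)=|x|^{-\alpha}\,\Omega(x/|x|)$ with $\Omega\in C^\infty(S^1)$ all of whose zeros have finite order. Where $\Omega\ne0$ take $P=1$ and $h=K_1$. Now let $\theta$ be the polar angle of $x$ and regard $\Omega$ as a function of $\theta$. Near a zero $\theta_0$ of order $q$, Taylor's formula gives $\Omega(\theta)=\sin^q(\theta-\theta_0)\,u(\theta)$ with $u$ smooth and nonvanishing. With the linear form $\ell(x)=|x|\sin(\theta-\theta_0)$, this reads $K_1(x)=\ell(x)^q\cdot|x|^{-\alpha-q}u(\theta)$.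
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
\emph{Local factorizations.} If $K_1=Ph$ near $\omega\in S^{N-1}$ and $r>0$, then $K_1(x)=r^{-\alpha}P(x/r)h(x/r)$ near $r\omega$. So $K_1$ has a factorization near every point of the compact set $R$. By compactness there are finitely many open sets $U_i'\Subset U_i\subset\mathbb R^N\setminus\{0\}$ with $R\subset\bigcup_iU_i'$ and $K_1=P_ih_i$ on $U_i$, where $P_i$ is a polynomial and $h_i\in C^\infty(U_i)$ has no zeros. (Here $U_i'\Subset U_i$ means that $\overline{U_i'}$ is a compact subset of $U_i$; in particular $h_i$ is bounded on $U_i'$.) Choose $\chi_i\in C_c^\infty(U_i)$ with $\chi_i=1$ on $U_i'$ and put $M_i=\chi_i/h_i$, extended by $0$; then $M_i\in C_c^\infty(\mathbb R^N)$. Finally, let $\lambda\in(0,\frac14]$ be such that every subset of $R$ of diameter at most $2\lambda$ lies in some $U_i'$; such $\lambda$ exists by the Lebesgue number lemma. All these choices depend only on $K_1$ and $N$.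

\emph{Proof of} (i). Tile with this $\lambda$ and let $(Q,Q')$ be a neighbor pair. By Lemma~\ref{lem:tiling}(a), the set $\{(t-s)/\varepsilon:t\in Q,\ s\in Q'\}$ lies in $R$. Its diameter is at most $2\lambda$, so it lies in some $U_i'$. For $x=t-s$ with $t\in Q$, $s\in Q'$, homogeneity gives
\[
K_1(x)M_i(x/\varepsilon)=\varepsilon^{-\alpha}P_i(x/\varepsilon)h_i(x/\varepsilon)M_i(x/\varepsilon)=\varepsilon^{-\alpha}P_i(x/\varepsilon).
\]
Expanding $P_i((t-s)/\varepsilon)$ in powers of $t$ writes it as a sum of $r_i$ products $b(s)a(t)$, where $r_i$ is the dimension of the space of polynomials of degree at most $\deg P_i$ (and $r_i=1$ if $P_i=0$). By Lemma~\ref{lem:mult}, the kernel $\kappa(s,t)=\varepsilon^{-\alpha}P_i((t-s)/\varepsilon)$ satisfies \eqref{eq:rankhyp} on $(Q,Q')$ with $D=A(M_i)C$. On $Q'\times Q$ we have $|K|\le\sup_{U_i'}|h_i|\cdot|\kappa|$, so Lemma~\ref{lem:rank} gives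
\[
\int_{Q'}\int_Q|K||f||g|\,d\mu\,d\nu\le\sup_{U_i'}|h_i|\;r_i\,A(M_i)\,C\,\|f1_Q\|_p\|g1_{Q'}\|_{p'} .
\]
Take the maximum over the finitely many $i$ and apply Lemma~\ref{lem:tiling}(b).

\emph{Proof of} (ii). Combine (i) with Proposition~\ref{prop:reduction}.
\end{proof}

\section{Infinite order of vanishing}

We now prove Theorem~\ref{thm:counter}. By Lemmas~\ref{lem:mult} and~\ref{lem:sep}, smooth truncations of a restrictedly bounded kernel are harmless, so the circle $|s-t|=1$ itself has to do the damage. The plan is to place, for each $n$, the $n\times n$ matrix $(H(j-i))$ of the introduction inside $K$ in such a way that the circle separates its part $j>i$ from the rest. A single smooth kernel can contain all these matrices if it is allowed to be extremely small where they sit. The smallness is then undone by the masses of $\mu$ and $\nu$, which are free, because no Muckenhoupt-type condition restrains them.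

We use that the matrix $(H(j-i))_{i,j\in\mathbb Z}$, with $H(0)=0$ and $H(d)=1/d$ for $d\ne0$, is bounded on $\ell^p(\mathbb Z)$ for $1<p<\infty$, by M.~Riesz \cite{Riesz}. Let $h_p$ be its norm.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
\emph{The kernel.} For $n\ge3$ let
\[
c_n=2^{-n},\qquad \sigma_n=\frac{2^{-n}}{8n},\qquad a_n=\sqrt{1-(c_n+\sigma_n/2)^2}.
\]
Since $c_n+\sigma_n/2<0.13$, we have $0.99\le a_n<1$. For $|d|<n$ the number $c_n+d\sigma_n$ lies between $\frac78 2^{-n}$ and $\frac98 2^{-n}$, so the points $(c_n+d\sigma_n)/a_n$ lie in $I_n=(\frac34 2^{-n},\frac54 2^{-n})$. The intervals $I_n$ are pairwise disjoint, because $\frac54 2^{-n-1}<\frac34 2^{-n}$. Choose real $\psi_n\in C_c^\infty(I_n)$ with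
\[
\psi_n\bigl((c_n+d\sigma_n)/a_n\bigr)=H(d),\qquad |d|<n,
\]
and $A_n>0$ so small that $A_n\sup|\psi_n^{(l)}|\le2^{-n}$ for $0\le l\le n$. Then $\psi=\sum_{n\ge3}A_n\psi_n$ converges together with all its derivatives, uniformly. So $\psi\in C^\infty(\mathbb R)$; it is supported in $[0,1]$, and hence vanishes to infinite order at $0$. Put
\[
K_1(x)=\operatorname{sgn}(x_1)\,|x_1|^{-\alpha}\,\psi(x_2/x_1)\quad(x_1\ne0),\qquad K_1(x)=0\quad(x_1=0).
\]
This function is smooth where $x_1\ne0$, and it vanishes where $|x_2|>|x_1|$, hence near every point $(0,x_2)$ with $x_2\ne0$. Thus $K_1\in C^\infty(\mathbb R^2\setminus\{0\})$. It is real, odd and homogeneous of degree $-\alpha$, it vanishes to infinite order at $\pm e_1$, and $|K_1(x)|\le B|x|^{-\alpha}$ for some $B<\infty$.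

\emph{One block.} For $1\le i,j\le n$ let
\[
t_j=(a_n,\,c_n+j\sigma_n),\qquad s_i=(0,\,i\sigma_n),\qquad w_n=a_n^\alpha/A_n,
\]
and $\mu_n=w_n\sum_j\delta_{t_j}$, $\nu_n=w_n\sum_i\delta_{s_i}$. With $d=j-i$ we have $|d|<n$ and $t_j-s_i=(a_n,c_n+d\sigma_n)$. The only $\psi_m$ that is nonzero somewhere on $I_n$ is $\psi_n$, so
\[
K_1(t_j-s_i)=a_n^{-\alpha}A_n\,\psi_n\bigl((c_n+d\sigma_n)/a_n\bigr)=w_n^{-1}H(j-i).
\]
Therefore
\[
\iint K_1(t-s)f(t)g(s)\,d\mu_n\,d\nu_n=w_n\sum_{i,j}H(j-i)f(t_j)g(s_i),
\]
whereas $\|f\|_{L^p(\mu_n)}\|g\|_{L^{p'}(\nu_n)}=w_n\|(f(t_j))_j\|_{\ell^p}\|(g(s_i))_i\|_{\ell^{p'}}$. The form of the block is bounded with constant $h_p$, whatever the size of $w_n$.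

\emph{The circle.} The number $a_n$ was chosen so that
\[
|t_j-s_i|^2-1=(c_n+d\sigma_n)^2-(c_n+\sigma_n/2)^2,\qquad d=j-i .
\]
As $c_n+d\sigma_n>0$, we have $|t_j-s_i|\ge1$ if and only if $d\ge1$: for $i<n$, the unit circle about $s_i$ passes between $t_i$ and $t_{i+1}$, and for $i=n$ all $t_j$ lie inside it. So truncation at $\varepsilon=1$ keeps exactly the entries with $j>i$. Testing the truncated form on $f=g=1$ and dividing by the norms gives
\begin{equation}\label{eq:log}
\frac{w_n\sum_{d=1}^{n-1}(n-d)/d}{w_n\,n^{1/p}n^{1/p'}}=\sum_{d=1}^{n-1}\frac1d-\frac{n-1}n\ge\log n-1 .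
\end{equation}

\emph{Assembly.} Let $W_n=\max(1,nw_n)$, so that $\mu_n$ and $\nu_n$ have total mass at most $W_n$. Since $\alpha>0$, we can choose $R_3<R_4<\cdots$ inductively such that for $3\le m<n$
\[
R_n-R_m>5\qquad\text{and}\qquad B\,(R_n-R_m-4)^{-\alpha}\,W_nW_m\le2^{-n-m}.
\]
Let $\mu$ and $\nu$ be the sums over $n\ge3$ of $\mu_n$ and $\nu_n$ translated by $z_n=(R_n,0)$. The atoms of the $n$-th blocks lie within distance $2$ of $z_n$, and $R_n\to\infty$. So $\mu$ and $\nu$ are Radon, and blocks with different indices $n,m$ are at distance at least $|R_n-R_m|-4$.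

Let $f,g\in\mathcal B$ and let $f_n,g_n$ be their restrictions to the atoms of the $n$-th blocks of $\mu$ and $\nu$; only finitely many are nonzero. For $n\ne m$, H\"older's inequality and $W_n,W_m\ge1$ give
\[
|\langle Tf_n,g_m\rangle|\le B\,(|R_n-R_m|-4)^{-\alpha}\,W_n^{1/p'}\|f_n\|_p\,W_m^{1/p}\|g_m\|_{p'}\le2^{-n-m}\|f\|_p\|g\|_{p'},
\]
and these bounds sum to at most $\|f\|_p\|g\|_{p'}$. Since $K$ depends only on $t-s$, the block estimate applies to the translated blocks, and
\[
\sum_n|\langle Tf_n,g_n\rangle|\le h_p\sum_n\|f_n\|_p\|g_n\|_{p'}\le h_p\|f\|_p\|g\|_{p'} .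
\]
Hence $|\langle Tf,g\rangle|\le(h_p+1)\|f\|_{L^p(\mu)}\|g\|_{L^{p'}(\nu)}$, and $K$ is restrictedly $L^p$ bounded. On the other hand, take for $f$ and $g$ the indicators of the sets of atoms of the $n$-th blocks of $\mu$ and $\nu$. By \eqref{eq:log}, the norm of $T_1$ is at least $\log n-1$ for every $n\ge3$. So $T_1$ is unbounded.
\end{proof}

\begin{thebibliography}{9}
\bibitem{LT} Constanze Liaw and Sergei Treil, \emph{Regularizations of general singular integral operators}, arXiv:1010.6184 (2010).
\bibitem{Riesz} M. Riesz, \emph{Sur les fonctions conjugu\'ees}, Math. Z. 27 (1928).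
\end{thebibliography}

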